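\title{Tensor products of even-dimensional quadratic forms whose groups of proper projective similitudes are not rationally connected}

\begin{abstract}
We construct a field $K$ of characteristic $0$ and two $4$-dimensional quadratic forms $\varphi_1,\varphi_2$ over $K$ such that the group of proper projective similitudes of $\varphi_1\otimes\varphi_2$ is not rationally connected. This answers a question recorded by Archita and Becher. We also show that $16$ is the smallest dimension of a product of two even-dimensional forms with this property. The examples live over iterated Laurent series fields, where norms from finite extensions can be computed modulo squares. The lower bound comes from a rational group attached to three quaternion algebras with a common quadratic subfield.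
\end{abstract}

\section{Introduction}

All fields have characteristic different from $2$, and quadratic forms are nondegenerate and of positive dimension unless they arise as anisotropic parts. Let $\varphi$ be a form on a $K$-vector space $V$. A \emph{similitude} of $\varphi$ is an element $g\in\mathrm{GL}(V)$ with $\varphi(gu)=\mu(g)\varphi(u)$ for all $u\in V$ and a constant $\mu(g)$, the \emph{multiplier}. The similitudes form a linear algebraic group; its quotient by the scalars is the group $\mathbf{PSim}(\varphi)$ of projective similitudes, and the identity component $\mathbf{PSim}^+(\varphi)$ is the group of \emph{proper projective similitudes}.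

Two $K$-points of a variety $X$ are \emph{directly $R$-equivalent} if they are $f(0)$ and $f(1)$ for a $K$-morphism $f$ from an open subset of $\mathbb A^1_K$ containing $0$ and $1$ to $X$. Manin's \emph{$R$-equivalence} is the equivalence relation so generated; it records which points can be joined by chains of rational curves defined over $K$. A linear algebraic group $G$ over $K$ is \emph{rationally connected} (or $R$-trivial) if $G(L)/R=1$ for every field extension $L/K$. Over an infinite field a rational group has this property (Lemma~\ref{lem:rational}), so its failure is an obstruction to rationality.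

Write $\langle\!\langle a_1,\dots,a_n\rangle\!\rangle=\langle1,-a_1\rangle\otimes\dots\otimes\langle1,-a_n\rangle$ for the $n$-fold Pfister form, and call $c\pi$ with $c\in K^\times$ and $\pi$ a Pfister form a scaled Pfister form. The height $h(\varphi)$ is one less than the number of values taken by the Witt index of $\varphi_L$ as $L$ runs over all extensions of $K$. The following facts are known; see \cite{AB}.
\begin{enumerate}
\item[(F1)] If $\dim\varphi$ is odd or $\dim\varphi<6$, then $\mathbf{PSim}^+(\varphi)$ is rational.
\item[(F2)] If $\dim\varphi=6$, then $\mathbf{PSim}^+(\varphi)$ is rationally connected if and only if the even Clifford algebra $\mathcal C_0(\varphi)$ is not a division algebra.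
\item[(F3)] If $h(\varphi)\le2$, or if $\varphi$ is Witt equivalent to a sum of two scaled Pfister forms of different dimensions, then $\mathbf{PSim}^+(\varphi)$ is rationally connected.
\item[(F4)] If $\dim\psi$ is odd, then $\mathbf{PSim}^+(\varphi\otimes\psi)$ is rationally connected if and only if $\mathbf{PSim}^+(\varphi)$ is.
\end{enumerate}
By (F4) an odd-dimensional tensor factor has no influence, so it remains to understand even-dimensional factors. Archita and Becher \cite{AB} note that there is no confirmed case of a product of two even-dimensional forms with a group that is not rationally connected, and they leave the following open.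

\medskip
\noindent\textbf{Question.} \emph{Are there a field $K$ and forms $\varphi_1,\varphi_2$ of even dimension over $K$ such that $\mathbf{PSim}^+(\varphi_1\otimes\varphi_2)$ is not rationally connected?}
\medskip

One could well guess that there are none. A product of two binary forms is a scaled Pfister form and has height at most $1$. The $6$-dimensional forms singled out by (F2) have nontrivial discriminant, since otherwise the center of $\mathcal C_0(\varphi)$ is $K\times K$, whereas a product of two even-dimensional forms has trivial discriminant. Finally, by Merkurjev's theorem (Theorem~\ref{thm:merk}) the group $\mathbf{PSim}^+(\varphi)(K)/R$ consists of the multipliers of $\varphi$ modulo squares and norms from extensions that make $\varphi$ hyperbolic, and a product has many such extensions: it becomes hyperbolic as soon as one factor does. Nevertheless the answer to the question is yes.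

\begin{theorem}\label{thm:sixteen}
Let $F$ be a field of characteristic $0$ with $\sqrt{-1}\in F$. Let $b_1,b_2,b_3,\lambda\in F^\times$ be such that $\lambda$ is represented by $\langle1,-b_i\rangle$ for $i=1,2,3$, but $\lambda\notin F^{\times2}N_{M/F}(M^\times)$, where $M=F(\sqrt{b_1},\sqrt{b_2},\sqrt{b_3})$. Let $K=F((x_1))((x_2))((x_3))$ and
\[
\varphi_1=\langle1,x_1,x_2,x_3\rangle,\qquad\varphi_2=\langle1,b_1x_1,b_2x_2,b_3x_3\rangle .
\]
Then $\mathbf{PSim}^+(\varphi_1\otimes\varphi_2)(K)/R\ne1$. Such $F,b_1,b_2,b_3,\lambda$ exist.
\end{theorem}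

\begin{theorem}\label{thm:spread}
Let $F$ be a field of characteristic $0$ and $\psi$ an even-dimensional form over $F$ with $\mathbf{PSim}^+(\psi)(F)/R\ne1$. Let $m\ge4$ be even and $K=F((x_1))\cdots((x_{m-1}))$. Then $\mathbf{PSim}^+(\langle1,x_1,\dots,x_{m-1}\rangle\otimes\psi)(K)/R\ne1$.
\end{theorem}

\begin{theorem}\label{thm:binary}
If $\beta$ is a binary form and $\psi$ is an even-dimensional form with $\dim\psi\le6$, over any field of characteristic different from $2$, then $\mathbf{PSim}^+(\beta\otimes\psi)$ is rationally connected.
\end{theorem}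

\begin{corollary}\label{cor:dims}
\begin{enumerate}
\item[(i)] For all even $m,n\ge4$ there are forms of dimensions $m$ and $n$ over some field whose product has a group $\mathbf{PSim}^+$ that is not rationally connected. For $(m,n)=(2,2),(2,4),(2,6)$ there are none. The smallest dimension of a product of two even-dimensional forms with a group $\mathbf{PSim}^+$ that is not rationally connected is $16$.
\item[(ii)] For every $r\ge2$ there is a product of $r$ forms of dimension $4$ whose group $\mathbf{PSim}^+$ is not rationally connected.
\end{enumerate}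
\end{corollary}

The pairs $(2,n)$ with $n\ge8$ even are not settled here.

The source of all our examples is dimension $6$. There the failure of rational connectedness produces an element $\lambda$ that is a norm from three quadratic extensions but is not, up to squares, a norm from their compositum (Section~\ref{sec:multi}). We transport $\lambda$ to a tensor product over a Laurent series field $K$. The danger is that ramified extensions of $K$ make the product hyperbolic and contribute new norms. Section~\ref{sec:laurent} shows that such norms are squares when the $2$-primary ramification is not cyclic, and computes them when it is cyclic. Theorem~\ref{thm:spread} needs only the first statement and already answers the question in dimension $24$ (Section~\ref{sec:spread}); Theorem~\ref{thm:sixteen} needs both (Section~\ref{sec:sixteen}). Section~\ref{sec:binary} treats binary factors.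

\section{Multipliers, norms and $R$-equivalence}\label{sec:prelim}

\subsection*{Quadratic forms}
For a form $\varphi$ over $K$ let $D(\varphi)=D_K(\varphi)$ be the set of nonzero values and $G(\varphi)=\{c\in K^\times: c\varphi\cong\varphi\}$ the group of multipliers. We use the following textbook facts.
\begin{enumerate}
\item[(Q1)] (Witt) Every form is the sum of an anisotropic form $\varphi_{\mathrm{an}}$, unique up to isometry, and a hyperbolic form. If $\varphi\perp\varphi'$ and $\varphi'$ are hyperbolic, so is $\varphi$. One has $\lambda\in G(\varphi)$ if and only if $\langle\!\langle\lambda\rangle\!\rangle\otimes\varphi=\varphi\perp-\lambda\varphi$ is hyperbolic. A hyperbolic form of dimension $2n$ has determinant $(-1)^n$ modulo squares.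
\item[(Q2)] For a Pfister form $\pi$ one has $D(\pi)=G(\pi)$, and $\pi$ is hyperbolic if it is isotropic. Hence $D(\pi)$ is a group containing $K^{\times2}$, and $\lambda\in D(\pi)$ if and only if $\langle\!\langle\lambda\rangle\!\rangle\otimes\pi$ is isotropic. The group $D(\langle\!\langle b\rangle\!\rangle)$ is the group of norms from $K(\sqrt b)^\times$.
\item[(Q3)] By (Q2), $\lambda\in D(\langle\!\langle b\rangle\!\rangle)$ if and only if $b\in D(\langle\!\langle\lambda\rangle\!\rangle)$. So for fixed $\lambda$ the elements $b$ with $\lambda\in D(\langle\!\langle b\rangle\!\rangle)$ form a group containing $K^{\times2}$.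
\item[(Q4)] (Springer) An anisotropic form stays anisotropic over an extension of odd degree. Thus a form that is not hyperbolic can become hyperbolic only over extensions of even degree.
\item[(Q5)] (Pfister) Odd-dimensional forms are not zero divisors in the Witt ring: if $\dim\theta$ is odd and $\theta\otimes\psi$ is hyperbolic, then $\psi$ is hyperbolic.
\end{enumerate}

\subsection*{Merkurjev's theorem}
Let $\dim\varphi=2n$. A similitude $g$ satisfies $\det g=\pm\mu(g)^n$ and is \emph{proper} if the sign is $+$. By Hilbert's Theorem 90, $\mathbf{PSim}^+(\varphi)(K)$ is the group of proper similitudes over $K$ modulo $K^\times$. A scalar $t$ has multiplier $t^2$, and a reflection is an improper similitude with multiplier $1$, so $\mu$ maps $\mathbf{PSim}^+(\varphi)(K)$ onto $G(\varphi)/K^{\times2}$. For an algebraic group $G$ the set $G(K)/R$ is a quotient group of $G(K)$, functorial for homomorphisms of algebraic groups. Let $\mathrm{Hyp}(\varphi)$ be the subgroup of $K^\times$ generated by the groups $N_{L/K}(L^\times)$, where $L/K$ runs over the finite extensions with $\varphi_L$ hyperbolic.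

\begin{theorem}[{Merkurjev \cite[Thm.~1]{Mer}, split orthogonal case}]\label{thm:merk}
For $\dim\varphi$ even the multiplier induces an isomorphism
\[
\mathbf{PSim}^+(\varphi)(K)/R\;\cong\;G(\varphi)/K^{\times2}\mathrm{Hyp}(\varphi).
\]
\end{theorem}

By (Q1) the right-hand side depends only on the Witt class of $\varphi$. It does not change when $\varphi$ is scaled, and it is trivial if $\varphi$ is hyperbolic, since then $\mathrm{Hyp}(\varphi)=K^\times$. We refer to these remarks as \emph{Witt invariance}.

\begin{example}
Let $\pi=\langle1\rangle\perp\pi'$ be a Pfister form that is not hyperbolic and let $\lambda\in G(\pi)=D(\pi)$ be a nonsquare. Then $\lambda=s^2-t$ with $s\in K$ and $-t\in D(\pi')$. The form $\pi$ is isotropic, hence hyperbolic, over $L=K(\sqrt t)$, so $L\ne K$, and $\lambda=N_{L/K}(s+\sqrt t)\in\mathrm{Hyp}(\pi)$. Thus the quotient in Theorem~\ref{thm:merk} is trivial for scaled Pfister forms.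
\end{example}

\begin{lemma}\label{lem:rational}
Let $K$ be infinite and $H$ a connected linear algebraic group over $K$ with a nonempty open subset $\mathcal U$ isomorphic to an open subset of an affine space. Then $H(K)/R=1$.
\end{lemma}

\begin{proof}
Let $g\in H(K)$. As $H$ is irreducible, $\mathcal U\cap g\,\mathcal U$ is a nonempty open subset of $\mathcal U$, and it has a $K$-point $u_1$ because $K$ is infinite. Then $u_2=g^{-1}u_1\in\mathcal U(K)$. The map $f(t)=(1-t)u_2+tu_1$, formed in the affine space, takes an open neighborhood of $\{0,1\}$ in $\mathbb A^1$ to $\mathcal U$, and $t\mapsto f(t)u_2^{-1}$ joins $1$ to $g$.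
\end{proof}

\subsection*{Iterated Laurent series}
The field $K=F((x_1))\cdots((x_d))$ carries a valuation $v$ with value group $\Gamma=\mathbb Z^d$ and residue field $F$: if $f=\sum_kf_kx_d^k$ has lowest term $f_{k_0}x_d^{k_0}$, then $v(f)=(v(f_{k_0}),k_0)$, and $\Gamma$ is ordered lexicographically, last coordinate first. Thus $v(x_i)=e_i$ is the standard basis, and we write $x^\gamma=\prod x_i^{\gamma_i}$. As a composite of complete discrete valuations, $v$ is henselian. If $a\in F^\times$ equals $g^2$ with $g\in K$, then $v(g)=0$ and $a$ is the square of the residue of $g$, so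
\begin{equation}\label{eq:squares}
F^\times\cap K^{\times2}=F^{\times2}.
\end{equation}

\section{Multipliers and multiquadratic extensions}\label{sec:multi}

To decide whether a multiplier $\lambda$ lies in $K^{\times2}\mathrm{Hyp}(\varphi)$, it helps to cut $\varphi$ into the smallest pieces that still have $\lambda$ as a multiplier. The next lemma does this for a form $\psi$ and, for use in Section~\ref{sec:binary}, for a product $\langle\!\langle a\rangle\!\rangle\otimes\psi$.

\begin{lemma}\label{lem:decomp}
Let $\pi$ be $\langle1\rangle$ or $\langle\!\langle a\rangle\!\rangle$ with $a\notin K^{\times2}$, let $\dim\psi=2k$, and let $\lambda\in G(\pi\otimes\psi)$ with $\lambda\notin D(\pi)$. Then there are $b_i,c_i\in K^\times$ with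
\[
\pi\otimes\psi\cong\mathop{\perp}_{i=1}^kc_i\,\pi\otimes\langle\!\langle b_i\rangle\!\rangle,\qquad\lambda\in D(\pi\otimes\langle\!\langle b_i\rangle\!\rangle)\quad(i=1,\dots,k).
\]
\end{lemma}

\begin{proof}
The pieces must be multiples of $\pi$, and this is automatic if we cut along subspaces over a suitable field $E$. Let $E=K$ with the identity as involution if $\pi=\langle1\rangle$, and $E=K(\sqrt a)$ with conjugation otherwise; in both cases $e\mapsto e\bar e$ is the form $\pi$. For a nondegenerate hermitian form $h$ over $E$ put $q_h(u)=h(u,u)\in K$. The polar form of $q_h$ is $h(u,w)+\overline{h(u,w)}$. It is nondegenerate, because $h(u,w)\neq0$ can be scaled to $1$, and $h$-orthogonal subspaces are $q_h$-orthogonal. If $h$ is diagonal with entries $t_1,\dots,t_n\in K^\times$, then $q_h\cong\pi\otimes\langle t_1,\dots,t_n\rangle$. In particular $\pi\otimes\psi=q_h$ for some $h$ of dimension $2k$.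

We show by induction on $k$ that $q_h$ decomposes as claimed whenever $\dim_Eh=2k$ and $\langle\!\langle\lambda\rangle\!\rangle\otimes q_h$ is hyperbolic. It suffices to find an $E$-plane $U$ with $h|_U$ nondegenerate, $q_h|_U\cong c\,\pi\otimes\langle\!\langle b\rangle\!\rangle$ and $\lambda\in D(\pi\otimes\langle\!\langle b\rangle\!\rangle)$. For then $\langle\!\langle\lambda\rangle\!\rangle\otimes q_h|_U$ is hyperbolic by (Q2), hence so is $\langle\!\langle\lambda\rangle\!\rangle\otimes q_h|_{U^\perp}$ by (Q1).

Suppose $h(u,u)=0$ for some $u\ne0$. Choose $w$ with $h(u,w)=1$ and let $U=Eu+Ew$. The Gram matrix of $h|_U$ has determinant $-1$, and $q_h$ vanishes on $Eu$, which has half the $K$-dimension of $U$. So $q_h|_U$ is hyperbolic, that is, isometric to $\pi\otimes\langle\!\langle1\rangle\!\rangle$, which represents every element of $K^\times$.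

Suppose $q_h$ is anisotropic. Since $q_h\perp-\lambda q_h$ is isotropic, there are $u,w$, not both zero, with $q_h(u)=\lambda q_h(w)$. Both are nonzero by anisotropy. They are independent over $E$, since $u=ew$ would give $\lambda=e\bar e\in D(\pi)$. On $U=Eu+Ew$ the anisotropic form $h$ has a diagonalization with entries $c,-cb$, so $q_h|_U\cong c\,\pi\otimes\langle\!\langle b\rangle\!\rangle$. The vector $(u,w)$ shows that $\langle\!\langle\lambda\rangle\!\rangle\otimes q_h|_U$ is isotropic, and (Q2) gives $\lambda\in D(\pi\otimes\langle\!\langle b\rangle\!\rangle)$.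
\end{proof}

Take $\pi=\langle1\rangle$. Then $\psi$ becomes hyperbolic over $K(\sqrt{b_1},\dots,\sqrt{b_k})$, and $\lambda$ is a norm from each $K(\sqrt{b_i})$. One asks whether $\lambda$ is, up to squares, a norm from the compositum. For two square roots it is.

\begin{lemma}\label{lem:biquad}
Let $\ell$ be a field, $a,b,c\in\ell^\times$ with $a\in D(\langle\!\langle b\rangle\!\rangle)\cap D(\langle\!\langle c\rangle\!\rangle)$, and $P=\ell(\sqrt b,\sqrt c)$. Then $a\in\ell^{\times2}N_{P/\ell}(P^\times)$.
\end{lemma}

\begin{proof}
If one of $b,c,bc$ is a square, then $P$ is $\ell(\sqrt b)$ or $\ell(\sqrt c)$, and $a$ is a norm from $P$ by (Q2). Otherwise write $a=z\bar z=w\bar w$ with $z\in\ell(\sqrt b)$ and $w\in\ell(\sqrt c)$, the bar denoting conjugation in each field. If both traces $z+\bar z$ and $w+\bar w$ were zero, then $a=-bs^2=-ct^2$ with $s,t\in\ell^\times$, and $bc$ would be a square. So after replacing $w$ by $-w$ if necessary, $T=(z+\bar z)+(w+\bar w)$ is a nonzero element of $\ell$. Now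
\[
N_{P/\ell(\sqrt c)}(z+w)=(z+w)(\bar z+w)=w\bar w+w(z+\bar z)+w^2=wT,
\]
and therefore $N_{P/\ell}(z+w)=w\bar w\,T^2=aT^2$.
\end{proof}

\begin{example}\label{ex:four}
Let $\dim\psi\in\{2,4\}$ and let $\lambda\in G(\psi)$ be a nonsquare. Decompose $\psi$ by Lemma~\ref{lem:decomp} and let $P$ be obtained from $K$ by adjoining the one or two roots $\sqrt{b_i}$. Then $\psi_P$ is hyperbolic and $\lambda\in K^{\times2}N_{P/K}(P^\times)$ by Lemma~\ref{lem:biquad}. So $G(\psi)=K^{\times2}\mathrm{Hyp}(\psi)$, in accordance with (F1).
\end{example}

In dimension $6$ there are three square roots, and the analogue of Lemma~\ref{lem:biquad} fails. This gives the data of Theorem~\ref{thm:sixteen}.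

\begin{proposition}\label{prop:data}
There are a field $F\supset\mathbb C$ and an anisotropic $6$-dimensional form $q$ over $F$ with $\mathbf{PSim}^+(q)(F)/R\ne1$. There are $b_1,b_2,b_3,\lambda\in F^\times$ with $\lambda\in D(\langle\!\langle b_i\rangle\!\rangle)$ for $i=1,2,3$ and $\lambda\notin F^{\times2}N_{M/F}(M^\times)$, where $M=F(\sqrt{b_1},\sqrt{b_2},\sqrt{b_3})$.
\end{proposition}

\begin{proof}
By (F2) we need a $6$-dimensional form whose even Clifford algebra is a division algebra. Let $F_0=\mathbb C((y_1))\cdots((y_5))$ with its valuation $v$, and $q_0=\langle1,y_1,\dots,y_5\rangle$ with orthogonal basis $u_0,\dots,u_5$. In the Clifford algebra the $u_i$ anticommute, $u_0^2=1$ and $u_i^2=y_i$. Put $f_i=u_0u_i$. Then $f_i^2=-y_i$, and $f_if_j=-u_iu_j=-f_jf_i$ for $i\ne j$. For $I\subset\{1,\dots,5\}$ let $f_I$ be the product of the $f_i$ with $i\in I$ in increasing order. Up to sign, $f_I$ is the product of the $u_i$ with $i\in I$, preceded by $u_0$ if $|I|$ is odd, so the $32$ elements $f_I$ form a basis of $\mathcal C_0(q_0)$. Give a term $cf_I$ with $c\in F_0^\times$ the value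 $v(c)+\frac12\sum_{i\in I}e_i\in\frac12\mathbb Z^5$. Since $f_If_J=\pm\bigl(\prod_{i\in I\cap J}y_i\bigr)f_{I\triangle J}$, the value is additive on products of terms. Terms with different $I$ have values in different classes modulo $\mathbb Z^5$, so a nonzero element has a unique term of least value. When two nonzero elements are multiplied, the product of their least terms has smaller value than every other product of terms and cannot cancel. Hence $\mathcal C_0(q_0)$ has no zero divisors, and being finite-dimensional it is a division algebra.

By (F2) there is an extension $F/F_0$ such that $q=(q_0)_F$ has $\mathbf{PSim}^+(q)(F)/R\ne1$. By Theorem~\ref{thm:merk} there is $\lambda\in G(q)\setminus F^{\times2}\mathrm{Hyp}(q)$. If $q$ were isotropic, it would be Witt equivalent to a $4$-dimensional form, contradicting Example~\ref{ex:four} and Witt invariance. As $\lambda$ is a nonsquare, Lemma~\ref{lem:decomp} gives $q\cong\perp_{i=1}^3c_i\langle\!\langle b_i\rangle\!\rangle$ with $\lambda\in D(\langle\!\langle b_i\rangle\!\rangle)$. The form $q_M$ is hyperbolic, so $N_{M/F}(M^\times)\subset\mathrm{Hyp}(q)$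 and $\lambda\notin F^{\times2}N_{M/F}(M^\times)$.
\end{proof}

\section{Norms and hyperbolicity over Laurent series fields}\label{sec:laurent}

Let $\operatorname{char}F=0$ and $K=F((x_1))\cdots((x_d))$. To show that a multiplier is not in $K^{\times2}\mathrm{Hyp}(\varphi)$ we must control all finite extensions $L/K$ with $\varphi_L$ hyperbolic.

Fix a finite extension $L/K$. Since $v$ is henselian, it extends uniquely to $L$, and the extension, still written $v$, is henselian. Let $\Gamma_L\supset\Gamma$ be its value group, $\mathfrak m_L$ its maximal ideal and $\ell$ its residue field. The residue characteristic is $0$, and this is used in three ways.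
\begin{enumerate}
\item[(V1)] There is no defect: $[L:K]=[\Gamma_L:\Gamma]\,[\ell:F]$.
\item[(V2)] For $y\in1+\mathfrak m_L$ and $n\ge1$, the polynomial $X^n-y$ has the simple residue root $1$, so $y=z^n$ with $z\in1+\mathfrak m_L$ by Hensel's lemma. In particular $1+\mathfrak m_L\subset L^{\times2}$, and norms of such elements are squares.
\item[(V3)] Write $\ell=F(\bar\theta)$. The minimal polynomial of $\bar\theta$ over $F$ is separable, so it has a root $\theta\in L$ with residue $\bar\theta$. We identify $\ell$ with $F(\theta)\subset L$. Every unit of $L$ then lies in $\ell^\times(1+\mathfrak m_L)$.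
\end{enumerate}
Let $K'=K(\theta)$. Its degree over $K$ is at most $[\ell:F]$ and its residue field is $\ell$, so (V1) gives $[K':K]=[\ell:F]$, $\Gamma_{K'}=\Gamma$ and $[L:K']=[\Gamma_L:\Gamma]$. An $F$-basis of $\ell$ is a $K$-basis of $K'$, so $N_{K'/K}$ restricts to $N_{\ell/F}$ on $\ell$.

\begin{lemma}\label{lem:springer}
Let $\pi_j\in L^\times$ be finitely many elements with values pairwise incongruent modulo $2\Gamma_L$, and let $\sigma_j$ be forms over $\ell$. If all $\sigma_j$ are anisotropic over $\ell$, then $\perp_j\pi_j\sigma_j$ is anisotropic over $L$. In general, $\perp_j\pi_j\sigma_j$ is hyperbolic over $L$ if and only if every $\sigma_j$ is hyperbolic over $\ell$.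
\end{lemma}

\begin{proof}
Let $\sigma_j$ be anisotropic, $w\ne0$ a vector over $L$, and $t$ a coordinate of $w$ of least value. Then $t^{-1}w$ has integral coordinates and a nonzero residue vector, so $\sigma_j(t^{-1}w)$ is a unit and $v(\pi_j\sigma_j(w))\in v(\pi_j)+2\Gamma_L$. In a sum $\sum_j\pi_j\sigma_j(w_j)$ the terms with $w_j\ne0$ thus have distinct values, and the sum is nonzero unless all $w_j$ vanish. In general $\perp_j\pi_j\sigma_j$ is Witt equivalent to the anisotropic form $\perp_j\pi_j(\sigma_j)_{\mathrm{an}}$, so it is hyperbolic exactly when all $(\sigma_j)_{\mathrm{an}}$ are zero.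
\end{proof}

Our forms have the shape $\varphi=\perp_{\gamma\in S}x^\gamma\rho_\gamma$, where $S\subset\Gamma$ is finite with elements pairwise incongruent modulo $2\Gamma$, and the \emph{residue forms} $\rho_\gamma$ are defined over $F$. Over $L$, elements of $S$ may become congruent modulo $2\Gamma_L$, and then their residue forms can cancel each other. This is governed by the group
\[
\kappa=\ker(\Gamma/2\Gamma\to\Gamma_L/2\Gamma_L)=(\Gamma\cap2\Gamma_L)/2\Gamma .
\]
Since $\Gamma_L$ is torsion-free, $\delta+\Gamma\mapsto2\delta+2\Gamma$ is an isomorphism from the $2$-torsion subgroup of $\Gamma_L/\Gamma$ onto $\kappa$. Call a nonempty intersection of $S$, viewed in $\Gamma/2\Gamma$, with a coset of $\kappa$ a \emph{block}.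

\begin{lemma}\label{lem:blocks}
Suppose $\varphi_L$ is hyperbolic.
\begin{enumerate}
\item[(i)] For each block $B$ there are $u_\gamma\in\ell^\times$ such that $\perp_{\gamma\in B}u_\gamma\rho_\gamma$ is hyperbolic over $\ell$. If $B=\{\gamma\}$, then $\rho_\gamma$ is hyperbolic over $\ell$.
\item[(ii)] Let $\kappa=\{0,\tau\}$ have order $2$, and let $a\in\ell^\times$ and $\gamma_0\in\tau$ satisfy $ax^{\gamma_0}\in L^{\times2}$. If $\gamma,\gamma'\in S$ and $\gamma'-\gamma\in\tau$, then $\rho_\gamma\perp a\rho_{\gamma'}$ is hyperbolic over $\ell$.
\end{enumerate}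
\end{lemma}

\begin{proof}
Fix $\gamma_B\in B$ for each block. For $\gamma\in B$ we have $\gamma-\gamma_B=2v(t)$ with $t\in L^\times$, so $x^{\gamma-\gamma_B}t^{-2}$ is a unit, and by (V2) and (V3) there is $u_\gamma\in\ell^\times$ with $x^\gamma\in u_\gamma x^{\gamma_B}L^{\times2}$. For any such choice, $\varphi_L\cong\perp_Bx^{\gamma_B}\bigl(\perp_{\gamma\in B}u_\gamma\rho_\gamma\bigr)$, and Lemma~\ref{lem:springer} gives (i). In (ii) the block is $\{\gamma,\gamma'\}$, and $x^{\gamma'}\in x^\gamma x^{\gamma_0}K^{\times2}\subset ax^\gamma L^{\times2}$. So with $\gamma_B=\gamma$ we may take $u_\gamma=1$ and $u_{\gamma'}=a$.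
\end{proof}

Two computations by hand show what ramified extensions do to norms.

\begin{example}\label{ex:ramified}
Let $\psi$ be an even-dimensional form over $F$ and $\alpha,\alpha'\in G(\psi)$.

(1) Let $K=F((x))$ and $\varphi=\langle1,x\rangle\otimes\psi$. Over $L=K(\sqrt{-\alpha x})$ we have $\varphi_L\cong\langle1,-\alpha\rangle\otimes\psi$, which is hyperbolic, and $N_{L/K}(\sqrt{-\alpha x})=\alpha x$. So $\alpha x\in\mathrm{Hyp}(\varphi)$ for every $\alpha\in G(\psi)$. Dividing by the case $\alpha=1$ gives $G(\psi)\subset\mathrm{Hyp}(\varphi)$. One ramified square root makes $\varphi$ hyperbolic, its norm remembers $\alpha$, and every obstruction carried by $\psi$ is destroyed.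

(2) Let $K=F((x_1))((x_2))((x_3))$ and
\[
\varphi=\langle1,x_1,x_2,x_3\rangle\otimes\psi\cong\langle1,x_1\rangle\otimes\psi\perp x_2\langle1,x_2x_3\rangle\otimes\psi .
\]
Repeating the trick takes two roots, $r=\sqrt{-\alpha x_1}$ and $r'=\sqrt{-\alpha'x_2x_3}$. The form $\varphi$ is hyperbolic over $L=K(r,r')$. By (V1), $[L:K]=4$, $\ell=F$, and $\Gamma_L/\Gamma\cong(\mathbb Z/2)^2$ is generated by $v(r)$ and $v(r')$. So every element of $L^\times$ is an element of $K^\times$ times one of $1,r,r',rr'$ times an element of $1+\mathfrak m_L$. Each of $1,r,r',rr'$ lies in a quadratic subextension, so its norm from $L$ is a square. Hence $N_{L/K}(L^\times)\subset K^{\times2}$, and $L$ contributes nothing.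
\end{example}

The following lemma turns both computations into general statements. In (1) the factor $x$ appears in the norm; it disappears when $[\ell:F]$ is even, which will be the case in our applications.

\begin{lemma}\label{lem:norms}
\begin{enumerate}
\item[(a)] If $[\ell:F]$ is even, then $N_{L/K}(L^\times)\subset N_{\ell/F}(\ell^\times)K^{\times2}$.
\item[(b)] If $|\kappa|\ge4$, then $N_{L/K}(L^\times)\subset K^{\times2}$.
\item[(c)] Let $\kappa=\{0,\tau\}$ have order $2$, let $[\ell:F]$ be even, and let $c\in L^\times$ with $N_{L/K}(c)\notin K^{\times2}$. Then there are $a\in\ell^\times$ and $\gamma_0\in\tau$ with $ax^{\gamma_0}\in L^{\times2}$ and $N_{L/K}(c)\in N_{\ell/F}(a)K^{\times2}$.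
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $N_{L/K}(L^\times)\subset N_{K'/K}(K'^\times)$. An element of $K'^\times$ has the form $\alpha x^\gamma z$ with $\alpha\in\ell^\times$ and $z\in1+\mathfrak m_{K'}\subset K'^{\times2}$. Its norm lies in $N_{\ell/F}(\alpha)x^{\gamma[\ell:F]}K^{\times2}=N_{\ell/F}(\alpha)K^{\times2}$.

For (b) and (c) we modify $c\in L^\times$ so that it becomes a radical over $K'$. Let $n$ be the order of $v(c)$ in $\Gamma_L/\Gamma$ and $\gamma_0=nv(c)\in\Gamma$. Then $c^n=ax^{\gamma_0}y$ with $a\in\ell^\times$ and $y\in1+\mathfrak m_L$. Write $y=z^n$ as in (V2) and replace $c$ by $cz^{-1}$. This changes neither $v(c)$ nor the class of $N_{L/K}(c)$ modulo squares, and now $c^n=ax^{\gamma_0}\in K'$. The value group of $K'(c)$ contains $\Gamma+\mathbb Zv(c)$, in which $\Gamma$ has index $n$. So $[K'(c):K']=n$, the minimal polynomial of $c$ over $K'$ is $X^n-ax^{\gamma_0}$, and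
\[
N_{L/K'}(c)=\bigl((-1)^{n+1}ax^{\gamma_0}\bigr)^s,\qquad s=[L:K'(c)]=[\Gamma_L:\Gamma]/n .
\]
If $s$ is even, then $N_{L/K}(c)\in K^{\times2}$.

(b) The number $s$ is the index in $\Gamma_L/\Gamma$ of a cyclic subgroup. If $|\kappa|\ge4$, the Sylow $2$-subgroup of $\Gamma_L/\Gamma$ is not cyclic, so $s$ is even.

(c) Here $s$ is odd, and $[\Gamma_L:\Gamma]$ is even since $\kappa\ne0$, so $n$ is even. Thus $ax^{\gamma_0}=(c^{n/2})^2\in L^{\times2}$ and $\gamma_0\in\Gamma\cap2\Gamma_L$. If $\gamma_0\in2\Gamma$, then $\frac n2v(c)\in\Gamma$, contradicting the choice of $n$. So $\gamma_0\in\tau$. Finally $N_{L/K'}(c)\in-ax^{\gamma_0}K'^{\times2}$, and taking the norm to $K$ gives $N_{L/K}(c)\in(-x^{\gamma_0})^{[\ell:F]}N_{\ell/F}(a)K^{\times2}=N_{\ell/F}(a)K^{\times2}$.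
\end{proof}

\section{Multiplying by a generic diagonal form}\label{sec:spread}

\begin{proof}[Proof of Theorem~\ref{thm:spread}]
By Theorem~\ref{thm:merk} there is $\lambda\in G(\psi)\setminus F^{\times2}\mathrm{Hyp}(\psi)$; in particular $\psi$ is not hyperbolic. Let $\varphi=\langle1,x_1,\dots,x_{m-1}\rangle\otimes\psi$. Then $\lambda\in G(\varphi)$, and $\varphi$ has the shape considered above with $S=\{0,e_1,\dots,e_{m-1}\}$ and all $\rho_\gamma=\psi$. We claim that $\mathrm{Hyp}(\varphi)\subset K^{\times2}\mathrm{Hyp}(\psi)$. Let $L/K$ be finite with $\varphi_L$ hyperbolic.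

Suppose $\psi_\ell$ is hyperbolic. Then $[\ell:F]$ is even by (Q4), and Lemma~\ref{lem:norms}(a) gives $N_{L/K}(L^\times)\subset N_{\ell/F}(\ell^\times)K^{\times2}\subset\mathrm{Hyp}(\psi)K^{\times2}$.

Suppose $\psi_\ell$ is not hyperbolic. By Lemma~\ref{lem:blocks}(i), each block $B$ gives a form $\langle u_\gamma\rangle_{\gamma\in B}\otimes\psi_\ell$ that is hyperbolic, so $|B|$ is even by (Q5). Hence there are at most $m/2$ blocks, one of which contains $0$, and $e_1,\dots,e_{m-1}$ have at most $\frac m2-1$ distinct nonzero images in $\Gamma_L/2\Gamma_L$. These images span the image of $\Gamma/2\Gamma$, so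
\[
\dim_{\mathbb F_2}\kappa\ge(m-1)-\Bigl(\frac m2-1\Bigr)=\frac m2\ge2,
\]
and $N_{L/K}(L^\times)\subset K^{\times2}$ by Lemma~\ref{lem:norms}(b). This proves the claim.

If $\lambda\in K^{\times2}\mathrm{Hyp}(\varphi)$, then $\lambda\eta^{-1}\in K^{\times2}$ for some $\eta\in\mathrm{Hyp}(\psi)\subset F^\times$, and \eqref{eq:squares} gives $\lambda\in F^{\times2}\mathrm{Hyp}(\psi)$, a contradiction. Theorem~\ref{thm:merk} finishes the proof.
\end{proof}

The hypothesis $m\ge4$ enters only in the inequality $m/2\ge2$. It cannot be dropped: for $m=2$ and $\psi=q$ as in Proposition~\ref{prop:data}, Theorem~\ref{thm:binary} says that the group is rationally connected, and Example~\ref{ex:ramified}(1) shows how $\lambda$ is lost.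

\begin{remark}
If $\psi$ is anisotropic, so is $\varphi$, by Lemma~\ref{lem:springer} with $L=K$. Thus $\langle1,x_1,x_2,x_3\rangle\otimes q$, with $q$ as in Proposition~\ref{prop:data}, is an anisotropic example of dimension $24$.
\end{remark}

\section{A product of two forms of dimension four}\label{sec:sixteen}

In Theorem~\ref{thm:spread} the multiplier $\lambda$ is inherited from a factor. For two factors of dimension $4$ this is impossible: Example~\ref{ex:four} gives $G(\varphi_i)=K^{\times2}\mathrm{Hyp}(\varphi_i)\subset K^{\times2}\mathrm{Hyp}(\varphi_1\otimes\varphi_2)$. The multiplier has to come from the interaction of the factors, and this is why both factors in Theorem~\ref{thm:sixteen} use the same variables. Put $b_0=x_0=1$ and $e_0=0$. The entries $x_i\cdot b_jx_j$ and $x_j\cdot b_ix_i$ of the product involve the same monomial, so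
\begin{equation}\label{eq:product}
\varphi=\varphi_1\otimes\varphi_2\cong\langle b_0,b_1,b_2,b_3\rangle\perp\mathop{\perp}_{0\le i<j\le3}x_ix_j\langle b_i,b_j\rangle .
\end{equation}
Here $S=\{0\}\cup\{e_i+e_j:0\le i<j\le3\}$ fills seven of the eight classes of $\Gamma/2\Gamma$, and the missing class is $\omega=e_1+e_2+e_3=e_0+e_1+e_2+e_3$; see Figure~\ref{fig:cube}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) -- node[above]{$e_1$} (4,0) -- (4,3) -- (0,3) -- node[left]{$e_2$} (0,0);
\draw (4,0) -- (5.8,1.2) -- (5.8,4.2) -- (1.8,4.2) -- (0,3);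
\draw (4,3) -- (5.8,4.2);
\draw[dashed] (0,0) -- node[above left]{$e_3$} (1.8,1.2) -- (5.8,1.2);
\draw[dashed] (1.8,1.2) -- (1.8,4.2);
\fill (0,0) circle (2.5pt) node[below]{$\langle b_0,b_1,b_2,b_3\rangle$};
\fill (4,0) circle (2.5pt) node[below]{$\langle b_0,b_1\rangle$};
\fill (0,3) circle (2.5pt) node[left]{$\langle b_0,b_2\rangle$};
\fill (1.8,1.2) circle (2.5pt) node[above right]{$\langle b_0,b_3\rangle$};
\fill (4,3) circle (2.5pt) node[above left]{$\langle b_1,b_2\rangle$};
\fill (5.8,1.2) circle (2.5pt) node[right]{$\langle b_1,b_3\rangle$};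
\fill (1.8,4.2) circle (2.5pt) node[above]{$\langle b_2,b_3\rangle$};
\filldraw[fill=white] (5.8,4.2) circle (2.5pt) node[right]{$\omega$};
\end{tikzpicture}
\caption{The residue forms of $\varphi_1\otimes\varphi_2$ placed at the eight classes of $\Gamma/2\Gamma=(\mathbb Z/2)^3$, with the class $0$ at the lower left. The class $\omega=e_1+e_2+e_3$ carries no form. Translation by a nonzero class $\tau$ pairs the vertices, and the vertex $\omega+\tau$ has no partner.}
\label{fig:cube}
\end{figure}

Let $F,b_i,\lambda,M$ be as in the theorem; they exist by Proposition~\ref{prop:data}. Since $-1$ is a square in $F$, signs may be ignored over every extension $\ell$ of $F$: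
\begin{equation}\label{eq:signs}
\langle s,t\rangle\cong s\langle1,st\rangle\cong s\langle\!\langle st\rangle\!\rangle\qquad(s,t\in\ell^\times),
\end{equation}
and hyperbolic forms have square determinant. This is the only use of $\sqrt{-1}\in F$.

\emph{The degree of $M$.} We have $[M:F]=8$. Otherwise $M=F(\sqrt b,\sqrt c)$ with $b,c$ in the group generated by $b_1,b_2,b_3$; then $\lambda\in D(\langle\!\langle b\rangle\!\rangle)\cap D(\langle\!\langle c\rangle\!\rangle)$ by (Q3), and Lemma~\ref{lem:biquad} gives $\lambda\in F^{\times2}N_{M/F}(M^\times)$, against the hypothesis. So $b_ib_j$ for $0\le i<j\le3$ and $b_1b_2b_3$ are nonsquares in $F$.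

\emph{The multiplier.} By (Q3) and (Q2), $\lambda\in D(\langle\!\langle b_ib_j\rangle\!\rangle)=G(\langle\!\langle b_ib_j\rangle\!\rangle)$, so $\lambda\in G(\langle b_i,b_j\rangle)$ by \eqref{eq:signs}. As $\langle b_0,b_1,b_2,b_3\rangle=\langle b_0,b_1\rangle\perp\langle b_2,b_3\rangle$, every summand of \eqref{eq:product} has $\lambda$ as a multiplier, and $\lambda\in G(\varphi)$.

\begin{proposition}\label{prop:hyp}
$\mathrm{Hyp}(\varphi)\subset K^{\times2}N_{M/F}(M^\times)$.
\end{proposition}

The new difficulty is that $\varphi$ may become hyperbolic over an extension with $|\kappa|=2$, as in Example~\ref{ex:ramified}(1), and then the norms $N_{\ell/F}(a)$ of Lemma~\ref{lem:norms}(c) appear. The empty vertex rescues the argument. The residue form without a partner must be hyperbolic over $\ell$ by itself. This makes $[\ell:F]$ even and reduces $\ell M/\ell$ to an extension of degree at most $4$, where Lemma~\ref{lem:biquad} is available.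

\begin{proof}
Let $L/K$ be finite with $\varphi_L$ hyperbolic, and put $\ell M=\ell(\sqrt{b_1},\sqrt{b_2},\sqrt{b_3})\supset M$. By transitivity of norms,
\begin{equation}\label{eq:trans}
a\in\ell^{\times2}N_{\ell M/\ell}\bigl((\ell M)^\times\bigr)\ \Longrightarrow\ N_{\ell/F}(a)\in F^{\times2}N_{\ell M/F}\bigl((\ell M)^\times\bigr)\subset F^{\times2}N_{M/F}(M^\times).
\end{equation}
We show $N_{L/K}(L^\times)\subset K^{\times2}N_{M/F}(M^\times)$. By Lemma~\ref{lem:norms}(b) we may assume $|\kappa|\le2$. If $\kappa=\{0,\tau\}$ has order $2$, then $\tau$ is the class of some $e_p+e_q$ with $p\neq q$, or of $\omega$. The symbol $\equiv$ denotes congruence modulo $\ell^{\times2}$.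

\emph{Case 1: $\kappa=0$.} All blocks are singletons, so $\langle b_0,b_j\rangle$ is hyperbolic over $\ell$ and $b_j\equiv1$ for $j=1,2,3$. Thus $\ell M=\ell$, the degree $[\ell:F]$ is divisible by $8$, and Lemma~\ref{lem:norms}(a) and \eqref{eq:trans} give the inclusion.

\emph{Case 2: $\tau$ is the class of $e_p+e_q$.} Let $\{r,s\}$ be the complement of $\{p,q\}$ in $\{0,1,2,3\}$. Since $(e_r+e_s)+(e_p+e_q)=\omega$, the block of $e_r+e_s$ is a singleton. So $\langle b_r,b_s\rangle$ is hyperbolic over $\ell$, and $b_r\equiv b_s$. As $b_rb_s\notin F^{\times2}$, the field $\ell$ contains a quadratic extension of $F$, and $[\ell:F]$ is even. Let $c\in L^\times$ with $N_{L/K}(c)\notin K^{\times2}$, and take $a$ from Lemma~\ref{lem:norms}(c). By \eqref{eq:trans} it suffices to show that $a$ is a norm from $\ell M$. The difference of $e_q+e_r$ and $e_p+e_r$ lies in $\tau$, so $\langle b_p,b_r\rangle\perp a\langle b_q,b_r\rangle$ is hyperbolic over $\ell$ by Lemma~\ref{lem:blocks}(ii). Its determinant is $b_pb_q$ modulo squares, so $b_p\equiv b_q$. The form is therefore isometric to $\langle1,a\rangle\otimes\langle b_p,b_r\rangle\cong b_p\langle\!\langle a,b_pb_r\rangle\!\rangle$,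 and by (Q2) $a$ is a norm from $\ell(\sqrt{b_pb_r})$. Now $b_p\equiv b_q$ and $b_r\equiv b_s$, and one of these two classes contains $b_0=1$, so the other is the class of $b_pb_r$. Hence $\ell(\sqrt{b_pb_r})=\ell M$.

\emph{Case 3: $\tau$ is the class of $\omega$.} The block of $0$ is a singleton, so $\langle1,b_1,b_2,b_3\rangle$ is hyperbolic over $\ell$ and $b_1b_2b_3\equiv1$. As $b_1b_2b_3\notin F^{\times2}$, the degree $[\ell:F]$ is even, and $\ell M=\ell(\sqrt{b_1},\sqrt{b_2})$. Let $c$ and $a$ be as in Case 2. Let $q\in\{1,2\}$ and $\{r,s\}=\{1,2,3\}\setminus\{q\}$. Then $b_rb_s\equiv b_q$, so \eqref{eq:signs} gives $\langle1,b_q\rangle\cong\langle\!\langle b_q\rangle\!\rangle$ and $\langle b_r,b_s\rangle\cong b_r\langle\!\langle b_q\rangle\!\rangle$ over $\ell$. The difference of $e_r+e_s$ and $e_q$ lies in $\tau$, so by Lemma~\ref{lem:blocks}(ii) the form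
\[
\langle1,b_q\rangle\perp a\langle b_r,b_s\rangle\cong\langle\!\langle ab_r,b_q\rangle\!\rangle
\]
is hyperbolic over $\ell$, and $ab_r\in D_\ell(\langle\!\langle b_q\rangle\!\rangle)$. To remove $b_r$ we use the unpaired form once more: $\langle1,b_q\rangle\perp\langle b_r,b_s\rangle\cong\langle\!\langle b_r,b_q\rangle\!\rangle$ is hyperbolic, so $b_r\in D_\ell(\langle\!\langle b_q\rangle\!\rangle)$. Since this set is a group, $a\in D_\ell(\langle\!\langle b_q\rangle\!\rangle)$ for $q=1,2$. Lemma~\ref{lem:biquad} gives $a\in\ell^{\times2}N_{\ell M/\ell}((\ell M)^\times)$, and \eqref{eq:trans} yields $N_{L/K}(c)\in K^{\times2}N_{M/F}(M^\times)$.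
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sixteen}]
If $\lambda\in K^{\times2}\mathrm{Hyp}(\varphi)$, then by Proposition~\ref{prop:hyp} there is $\eta\in N_{M/F}(M^\times)$ with $\lambda\eta^{-1}\in F^\times\cap K^{\times2}=F^{\times2}$, contradicting the hypothesis on $\lambda$. So $\lambda\in G(\varphi)\setminus K^{\times2}\mathrm{Hyp}(\varphi)$, and Theorem~\ref{thm:merk} applies.
\end{proof}

\section{Binary factors and the smallest dimension}\label{sec:binary}

For a product $\langle\!\langle a\rangle\!\rangle\otimes\psi$ with $\dim\psi=6$, Lemma~\ref{lem:decomp} produces three $2$-fold Pfister forms that represent $\lambda$. We do not search for an extension from which $\lambda$ is a norm. Instead we use Theorem~\ref{thm:merk} in the other direction and find a similitude with multiplier $\lambda$ in the image of a rational group.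

\begin{proof}[Proof of Theorem~\ref{thm:binary}]
The hypotheses persist under scalar extension, so it suffices to prove $G(\varphi)=K^{\times2}\mathrm{Hyp}(\varphi)$ for $\varphi=\beta\otimes\psi$ over an arbitrary field $K$. By Witt invariance we may scale $\beta$ to $\langle\!\langle a\rangle\!\rangle$, add hyperbolic planes to $\psi$ so that $\dim\psi=6$, and assume that $\varphi$ is not hyperbolic. Then $E=K(\sqrt a)$ is a quadratic field extension; write $N$ and $\mathrm{Tr}$ for its norm and trace. Also $K$ is infinite: over a finite field forms are classified by dimension and determinant, and $\varphi$ has dimension $12$ and determinant $a^6\det(\psi)^2$, so it would be hyperbolic. Let $\lambda\in G(\varphi)$. If $\lambda\in N(E^\times)$, then $\lambda\in\mathrm{Hyp}(\varphi)$ because $\varphi_E$ is hyperbolic. Otherwise Lemma~\ref{lem:decomp} gives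
\[
\varphi\cong\mathop{\perp}_{i=1}^3c_i\langle\!\langle a,b_i\rangle\!\rangle,\qquad\lambda\in D(\langle\!\langle a,b_i\rangle\!\rangle).
\]

\emph{A group of similitudes.} Let $Q_i=E\oplus Ej_i$ be the quaternion algebra with $j_i^2=b_i$ and $j_ie=\bar ej_i$ for $e\in E$. Its norm $n_i(x+yj_i)=N(x)-b_iN(y)$ is multiplicative and isometric to $\langle\!\langle a,b_i\rangle\!\rangle$. Left multiplication by $z_i$ on $Q_i$ has multiplier $n_i(z_i)$, and to act on $\varphi\cong\perp_ic_in_i$ the three multipliers must agree. So let
\[
H=\Bigl\{(z_1,z_2,z_3)\in\prod_{i=1}^3\mathbf{GL}_1(Q_i):\ n_1(z_1)=n_2(z_2)=n_3(z_3)\Bigr\}.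
\]
Each $n_i\colon\mathbf{GL}_1(Q_i)\to\mathbf G_m$ is smooth, as its derivative at $z$ in the direction $z$ is $2n_i(z)\ne0$; hence the fiber product $H$ is smooth. The common norm makes $H$ an extension of $\mathbf G_m$ by $\prod_i\mathbf{SL}_1(Q_i)$, which is $\mathbf{SL}_2^3$ over an algebraic closure, so $H$ is connected. Left multiplication therefore defines a homomorphism $H\to\mathbf{PSim}^+(\varphi)$, under which $(z_1,z_2,z_3)$ acts with multiplier $n_1(z_1)$. Since each $n_i$ represents $\lambda$, there is $z\in H(K)$ with multiplier $\lambda$.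

\emph{The group $H$ is rational.} The three norms share the summand $N$, so the equations of $H$ become linear in suitable coordinates. Write $z_i=x_i+y_ij_i$, $e=x_3$ and $\xi_i=x_i-x_3$ for $i=1,2$. Since $N(e+\xi_i)=N(e)+\mathrm{Tr}(\bar e\xi_i)+N(\xi_i)$, the term $N(e)$ cancels from $n_i(z_i)=n_3(z_3)$, which becomes
\begin{equation}\label{eq:linear}
\mathrm{Tr}(\bar e\,\xi_i)=b_iN(y_i)-N(\xi_i)-b_3N(y_3),\qquad i=1,2 .
\end{equation}
The pairing $(e,\xi)\mapsto\mathrm{Tr}(\bar e\xi)$ on the $K$-plane $E$ is nondegenerate. So where $\det(\xi_1,\xi_2)\ne0$, the system \eqref{eq:linear} has a unique solution $e$, which by Cramer's rule is a regular function of $(\xi_1,\xi_2,y_1,y_2,y_3)\in E^5=\mathbb A^{10}$. Hence the open subset $\mathcal U\subset H$ given by $\det(\xi_1,\xi_2)\ne0$ is isomorphic to the open subset of $\mathbb A^{10}$ where $\det(\xi_1,\xi_2)\ne0$ and $N(e)-b_3N(y_3)\ne0$. It is nonempty. Indeed, over an algebraic closure $E$ becomes a product of two copies of the field, with $N$ the product of the coordinates. Take $y_i=0$, $x_3=(1,1)$ and $x_i=(t_i,t_i^{-1})$ with $t_1\ne t_2$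 different from $0$ and $1$. All three norms equal $1$, and since $t^{-1}-1=-(t-1)t^{-1}$,
\[
\det(\xi_1,\xi_2)=(t_1-1)(t_2-1)(t_1^{-1}-t_2^{-1})\ne0 .
\]

\emph{Conclusion.} By Lemma~\ref{lem:rational}, $H(K)/R=1$, so the image of $z$ in $\mathbf{PSim}^+(\varphi)(K)/R$ is trivial. The isomorphism of Theorem~\ref{thm:merk} is given by the multiplier, so $\lambda\in K^{\times2}\mathrm{Hyp}(\varphi)$.
\end{proof}

The bound $\dim\psi\le6$ is used in \eqref{eq:linear}. For $\dim\psi=2k$ there are $k$ quaternion algebras and $k-1$ linear equations for $e$ in the plane $E$, so the system is overdetermined once $k\ge4$.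

\begin{proof}[Proof of Corollary~\ref{cor:dims}]
(i) For even $m,n\ge4$ add hyperbolic planes to the forms $\varphi_1,\varphi_2$ of Theorem~\ref{thm:sixteen} until the dimensions are $m$ and $n$. A hyperbolic form times any form is hyperbolic, so the Witt class of the product is unchanged, and by Witt invariance $\mathbf{PSim}^+(K)/R$ remains nontrivial. The pairs $(2,2),(2,4),(2,6)$ are excluded by Theorem~\ref{thm:binary}. If $m\le n$ are even and $mn<16$, then $m=2$ and $n<8$, so these are all pairs with product less than $16$, while Theorem~\ref{thm:sixteen} realizes $16$.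

(ii) We show by induction on $r$ that there are a field $K_r$ of characteristic $0$ and a product $\psi_r$ of $r$ forms of dimension $4$ over $K_r$ with $\mathbf{PSim}^+(\psi_r)(K_r)/R\ne1$. The case $r=2$ is Theorem~\ref{thm:sixteen}, and Theorem~\ref{thm:spread} with $m=4$, $F=K_r$ and $\psi=\psi_r$ gives the step from $r$ to $r+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
M. Archita, Karim Johannes Becher, \emph{Rational connectedness for groups of proper projective similitudes}, arXiv:2506.21717 (2025).

\bibitem{Mer}
Merkurjev, \emph{$R$-equivalence and rationality problem for semisimple adjoint classical algebraic groups}, Publ. Math. IH\'ES 84 (1996).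

\end{thebibliography}
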